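# Hard spheres in high dimension: the radius of convergence of the cluster expansion

## 1. The hard-sphere gas, Mayer weights and overlapping balls

**Definition 1 (hard-sphere gas, pressure).** Fix an exclusion distance $R>0$. For a bounded domain $\Lambda\subset\mathbb R^d$ and activity $z$, the grand-canonical partition function is
$$Z_\Lambda(z)=\sum_{n\ge 0}\frac{z^n}{n!}\int_{\Lambda^n}\prod_{1\le i<j\le n}\mathbf 1\{|x_i-x_j|\ge R\}\,dx_1\cdots dx_n ,$$
and the pressure is $p(z)=\lim_{\Lambda\uparrow\mathbb R^d}|\Lambda|^{-1}\log Z_\Lambda(z)$. We let $\Lambda$ grow through cubes. The particles are non-overlapping balls of diameter $R$.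

*Example.* If $\Lambda$ has diameter less than $R$, only one particle fits, so $Z_\Lambda(z)=1+z|\Lambda|$. Then $\log Z_\Lambda(z)=\sum_{n\ge1}(-1)^{n-1}z^n|\Lambda|^n/n$, and the singularity nearest to $0$ is at the negative activity $z=-1/|\Lambda|$.

**Definition 2 (Mayer weights).** Put $\zeta_{ij}=\mathbf 1\{|x_i-x_j|<R\}$ and
$$U_n(x_1,\dots,x_n)=\sum_{C}\ \prod_{ij\in C}(-\zeta_{ij}),$$
where $C$ runs over the connected graphs on $\{1,\dots,n\}$, and $U_1=1$.

*Example.* $U_2=-\zeta_{12}$. For $n=3$, if the graph $\{ij:|x_i-x_j|<R\}$ is a path, only the path itself contributes and $U_3=1$. If it is a triangle, the three paths contribute $+1$ each and the triangle $-1$, so $U_3=2$. If it is disconnected, $U_3=0$. In general $U_n\neq0$ forces the graph of the configuration to be connected.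

The point of $U_n$ is the exponential formula. For a measure $\mu$ let $\Xi(\mu)=\sum_n\frac1{n!}\int\prod_{i<j}(1-\zeta_{ij})\,d\mu^n$. Expanding the product gives a sum over all graphs on $\{1,\dots,n\}$, and a graph is a set partition with a connected graph on each block. Hence
$$\log\Xi(\mu)=\sum_{n\ge1}\frac1{n!}\int U_n\,d\mu^n. \tag{1}$$
We use it for $\mu=z\mathbf 1_\Lambda dx+t\delta_x+s\delta_y$ with $\Lambda$ bounded, as an identity of formal power series in $z,t,s$. With $t=s=0$ it expands $\log Z_\Lambda(z)$. On a set $\Lambda$ of diameter less than $R$, comparison with Definition 1 gives $U_n=(-1)^{n-1}(n-1)!$ when all points are within distance $R$ of each other.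

**Definition 3 (cluster expansion).** The cluster (Mayer) expansion is the power series of the pressure,
$$p(z)=\sum_{n\ge1}p_nz^n,\qquad p_n=\frac1{n!}\int U_n(0,y_2,\dots,y_n)\,dy_2\cdots dy_n, \tag{2}$$
and $\rho_d$ is its radius of convergence in dimension $d$.

*Example.* $p_1=1$ and $p_2=-\frac12v_dR^d$, where $v_d$ is the volume of the unit ball.

Let us recall why (2) holds. The coefficient of $z^n$ in $|\Lambda|^{-1}\log Z_\Lambda$ is $\frac1{n!|\Lambda|}\int_{\Lambda^n}U_n$. The integrand vanishes unless all points are within distance $nR$ of $x_1$, so $p_n$ is finite, and for cubes the coefficient tends to $p_n$: the inner integral equals $n!\,p_n$ as soon as $x_1$ is farther than $nR$ from the boundary. We shall see in Lemma 2 that $U_n$ has constant sign, so the coefficient is at most $|p_n|$ in absolute value. For $0\le z<\rho_d$ the series for $\log Z_\Lambda$ therefore converges absolutely, its exponential is the positive number $Z_\Lambda(z)$, and dominated convergence gives (2).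

**Scaling.** Replacing $R$ by $cR$ and $\Lambda$ by $c\Lambda$ turns $Z_\Lambda(z)$ into $Z_\Lambda(c^dz)$, so $\rho_dv_dR^d$ does not depend on $R$. In all proofs we therefore take
$$v_dR^d=1,\qquad \rho:=\rho_d ,$$
and $\rho$ is then the quantity of interest.

**Definition 4 (overlap quantities).** With $v_dR^d=1$, let $B(x)$ be the open ball of radius $R$ about $x$, which has volume $1$, let $f=\mathbf 1_{B(0)}$ and $f_n=f^{*n}$ ($n$-fold convolution). These are even probability densities, $f_2(x-y)=|B(x)\cap B(y)|$, and $f_k$ is the density of a sum of $k$ independent uniform points of $B(0)$. Put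
$$a=a_d=\int_{B(0)}f_2=f_3(0),\qquad b=b_d=f_4(0)=\int f_2^2 .$$
So $a_d$ is the probability that two independent uniform points of a ball of radius $R$ are at distance less than $R$, and this probability does not depend on $R$.

*Example.* For $d=1$ we ask whether two uniform points of an interval are closer than half its length: $a_1=3/4$. Formula (3) below gives $a_2=1-\frac{3\sqrt3}{4\pi}\approx0.587$ and $a_3=\frac94\int_0^{\pi/3}\sin^3\varphi\,d\varphi=\frac94\cdot\frac5{24}=\frac{15}{32}$.

## 2. The limit of $\rho_dv_dR^d$ and its first correction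

Two facts are available. Ruelle gives the general lower bound $\rho_d\ge\frac1{e\,v_dR^d}$. In one dimension $\rho_1=\frac1{eR}$ exactly, that is, $\rho_1v_1R=2/e$, twice the lower bound. Christoph Hofer-Temmel, "Disagreement percolation for the hard-sphere model", arXiv:1507.02521 (2015), is the source of the following conjecture: as the dimension grows, the lower bound becomes sharp. Is it true that $\rho_dv_dR^d\to1/e$, and if so, how fast?

**Theorem 1.** $\displaystyle\lim_{d\to\infty}\rho_dv_dR^d=\frac1e$.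

**Theorem 2.** We have
$$a_d=\frac{3v_{d-1}}{v_d}\int_0^{\pi/3}\sin^d\varphi\,d\varphi\ \sim\ \sqrt{\frac{27}{2\pi d}}\,\Big(\frac34\Big)^{d/2}, \tag{3}$$
and
$$\rho_d\,v_d\,R^d=\frac1e\Big(1+\frac{a_d}2+O\big(d\,(16/27)^{d/2}\big)\Big). \tag{4}$$
Since $16/27<3/4$, this gives $e\rho_dv_dR^d-1\sim\frac{3\sqrt3}{2\sqrt{2\pi d}}(3/4)^{d/2}$.

So the conjecture is true, and the limit is approached from above, exponentially fast.

## 3. Overlaps of balls

**Formula (3).** This step makes $a_d$ explicit. The intersection of two balls of radius $R$ at distance $sR$ consists of two caps, so $f_2(x)=\kappa(|x|/R)$ with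
$$\kappa(s)=\frac{2v_{d-1}}{v_d}\int_{s/2}^1(1-t^2)^{(d-1)/2}dt\quad(0\le s\le2),$$
and $\kappa(s)=0$ for $s\ge2$. In particular $f_2$ is radially nonincreasing. For radial functions, $dx$ becomes $d\,s^{d-1}ds$ with $s=|x|/R$, because the ball of radius $sR$ has volume $s^d$. As $\kappa'(s)=-\frac{v_{d-1}}{v_d}(1-\frac{s^2}4)^{(d-1)/2}$, integration by parts gives
$$a_d=\int_0^1d\,s^{d-1}\kappa(s)\,ds=\kappa(1)+\frac{v_{d-1}}{v_d}\int_0^1s^d\Big(1-\frac{s^2}4\Big)^{(d-1)/2}ds .$$
With $t=\cos\varphi$ we get $\kappa(1)=\frac{2v_{d-1}}{v_d}\int_0^{\pi/3}\sin^d\varphi\,d\varphi$. With $s=2\sin\psi$ the last integral is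
$$\int_0^{\pi/6}(2\sin\psi)^d\cos^{d-1}\psi\;2\cos\psi\,d\psi=2\int_0^{\pi/6}\sin^d(2\psi)\,d\psi=\int_0^{\pi/3}\sin^d\varphi\,d\varphi .$$
The sum is the formula in (3).

For the asymptotics put $\varphi=\frac\pi3-\frac\theta d$. Then $\big(\sin\varphi/\sin\frac\pi3\big)^d\to e^{-\theta\cot(\pi/3)}=e^{-\theta/\sqrt3}$, and since $\log\sin$ is concave the left side is at most $e^{-\theta/\sqrt3}$ for every $d$. By dominated convergence
$$\int_0^{\pi/3}\sin^d\varphi\,d\varphi\sim\frac1d\Big(\frac34\Big)^{d/2}\int_0^\infty e^{-\theta/\sqrt3}d\theta=\frac{\sqrt3}d\Big(\frac34\Big)^{d/2}.$$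
Since $v_{d-1}/v_d=\frac{\Gamma(d/2+1)}{\sqrt\pi\,\Gamma((d+1)/2)}\sim\sqrt{d/(2\pi)}$, (3) follows.

**Size of $a$ and $b$.** This step gives simple explicit bounds. If $v\in B(0)\cap B(x)$, the parallelogram law gives
$$|v-\tfrac x2|^2=\tfrac12\big(|v|^2+|v-x|^2\big)-\tfrac14|x|^2<R^2-\tfrac14|x|^2 ,$$
so the lens lies in a ball, and $f_2(x)\le(1-s^2/4)^{d/2}$ for $s=|x|/R<2$, while $f_2(x)=0$ for $s\ge2$. Hence
$$a\le\int_0^1d\,s^{d-1}\Big(1-\frac{s^2}4\Big)^{d/2}ds\le d\Big(\frac34\Big)^{(d-1)/2},\qquad b\le d\int_0^2\Big[s\Big(1-\frac{s^2}4\Big)\Big]^{d-1}ds\le2d\Big(\frac{16}{27}\Big)^{(d-1)/2}. \tag{5}$$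
For $a$ we used that $s^2(1-s^2/4)$ increases on $[0,1]$ to $3/4$. For $b$ we dropped one factor $1-s^2/4\le1$ and used that $s(1-s^2/4)$ has its maximum on $[0,2]$ at $s^2=4/3$, with value $(16/27)^{1/2}$.

**Convolutions.** This step bounds all return densities $f_n(0)$. Since $f_3(x)=\int_{B(x)}f_2$, since $|B(x)\setminus B(0)|=|B(0)\setminus B(x)|$, and since $f_2$ is at least as large on $B(0)$ as outside it, $f_3(x)\le\int_{B(0)}f_2=a$. By Cauchy–Schwarz $f_4(x)=\int f_2(v)f_2(x-v)\,dv\le\int f_2^2=b$. Convolving with a probability density does not increase the supremum, so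
$$f_n(0)\le a\ \ (n\ge3),\qquad f_n(0)\le b\ \ (n\ge4). \tag{6}$$

## 4. Alternating signs and spanning trees

**Lemma 1 (Groeneveld, Penrose: signs).** $(-1)^{n-1}U_n\ge0$. Moreover $|U_n(x_1,\dots,x_n)|$ is at most the number of spanning trees of the graph $\{ij:|x_i-x_j|<R\}$.

*Proof.* For a finite multigraph $H$ let $w(H)=\sum_C(-1)^{|C|}$, where $C$ runs over the connected spanning edge sets, and let $T(H)$ be the number of spanning trees. If $G$ is the graph of the configuration, then $U_n=w(G)$. We show by induction on the number of edges that $0\le(-1)^{|V(H)|-1}w(H)\le T(H)$.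

With no edges, $w=T=1$ if $|V|=1$ and $w=T=0$ otherwise. If $H$ has a loop, pair each $C$ with the set obtained by adding or removing the loop; this gives $w(H)=0$. If $H$ has edges but no loop, pick an edge $e$. Sets avoiding $e$ are those of $H-e$, and sets containing $e$ correspond to those of the contraction $H/e$ with one edge fewer. So $w(H)=w(H-e)-w(H/e)$, and $T(H)=T(H-e)+T(H/e)$. As $H/e$ has one vertex fewer, $(-1)^{|V|-1}w(H)=(-1)^{|V|-1}w(H-e)+(-1)^{|V|-2}w(H/e)$, and both terms obey the induction hypothesis. $\square$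

Because of the alternating signs, the useful direction is $z=-\lambda$ with $\lambda\ge0$, where all terms have one sign.

**Definition 5 (the function $r$).** For measurable $\Lambda\subset\mathbb R^d$, $x\in\mathbb R^d$ and $\lambda\ge0$ let
$$r_\Lambda(x)=\sum_{n\ge0}\frac{\lambda^n}{n!}\int_{\Lambda^n}|U_{n+1}(x,Y)|\,dY\in[1,\infty],\qquad r(\lambda)=r_{\mathbb R^d}(0)=\sum_{n\ge0}c_n\lambda^n,\quad c_n=(n+1)|p_{n+1}|. \tag{7}$$

*Example.* If $\Lambda$ has diameter less than $R$ and $\Lambda\subset B(x)$, then $|U_{n+1}|=n!$ throughout, and $r_\Lambda(x)=\sum_n(\lambda|\Lambda|)^n=\frac1{1-\lambda|\Lambda|}$ for $\lambda|\Lambda|<1$.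

The coefficients of $r_\Lambda(x)$ are non-negative, finite, nondecreasing in $\Lambda$, and at most $c_n$. The radius of convergence of $r(\cdot)$ is $\rho$. For $0\le\lambda<\rho$ we have $1\le r_\Lambda(x)\le r(\lambda)<\infty$, and $r_{\mathbb R^d}(x)=r(\lambda)$ for every $x$ by translation invariance.

**Lower bound.** By Cayley's formula there are $(n+1)^{n-1}$ labelled trees on $\{0,\dots,n\}$. With $x_0=0$, the set of $(x_1,\dots,x_n)$ whose graph contains a given tree has measure $1$: use the increments along the edges, directed away from $0$, as coordinates. So Lemma 1 gives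
$$c_n\le T_n:=\frac{(n+1)^{n-1}}{n!}\sim\frac{e^{n+1}}{\sqrt{2\pi}\,n^{3/2}}, \tag{8}$$
the last step by Stirling. Hence $\rho\ge1/e$, which is Ruelle's bound for hard spheres.

## 5. The coefficients $c_n$ when $n$ is fixed and when it is not

Directly, $c_0=1$ and $c_1=\int|U_2(0,y)|\,dy=1$. For $c_2$ use the example after Definition 2. The set of $(y_1,y_2)$ for which $0,y_1,y_2$ form a triangle has measure $f_3(0)=a$. Each of the three paths contains its edges on a set of measure $1$, hence is exactly the graph on measure $1-a$. So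
$$c_2=\tfrac12\big(3(1-a)+2a\big)=\frac{3-a}2,\qquad\text{while } T_2=\frac32 .$$
For $d=1$ this is $c_2=9/8$. As $d\to\infty$, $a_d\to0$ and $c_2\to T_2$. The same happens at every order.

**Lemma 2.** $\displaystyle c_n\ge T_n\Big(1-\binom{n+1}2a_d\Big)$.

*Proof.* Put $x_0=0$ and let $\tau$ be a labelled tree on $\{0,\dots,n\}$. If the graph of the configuration is exactly $\tau$, then $|U_{n+1}|=1$, and these events are disjoint for different $\tau$. The configurations whose graph contains $\tau$ have measure $1$, and on this set the edge increments are independent and uniform in $B(0)$. Let $ij\notin\tau$, and let the tree path from $i$ to $j$ have $k\ge2$ edges. Then $x_i-x_j$ is a sum of $k$ increments up to signs, with density $f_k$, so $|x_i-x_j|<R$ has measure $\int_{B(0)}f_k=f_{k+1}(0)\le a$ by (6). Summing over the at most $\binom{n+1}2$ pairs, the graph equals $\tau$ on measure at least $1-\binom{n+1}2a$. Sum over the $(n+1)^{n-1}$ trees and divide by $n!$. $\square$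

The sensible first attempt is now this: $c_n\to T_n$ for each $n$ as $d\to\infty$, and $\sum T_n\lambda^n$ has radius $1/e$, so $\rho_d\to1/e$. This stops at the exchange of limits. The radius is determined by $n\to\infty$ at fixed $d$, where Lemma 2 is empty once $\binom{n+1}2a_d\ge1$. Convergence of each coefficient is not enough even for sequences with $0\le c_n\le T_n$: the series with coefficients $T_n$ for $n\le d$ and $0$ afterwards has infinite radius for every $d$. We need a property of $r$ which turns information about finitely many coefficients into information about the radius.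

## 6. The differential inequality $r'\ge r^2$

The property is an upper bound for $r$ that depends only on the distance to $\rho$. It comes from differentiating $\log\Xi$ twice, and it uses the hard core: two particles closer than $R$ cannot both be present.

**Two identities.** Let $\Lambda$ be bounded, $\mu=z\mathbf 1_\Lambda dx+t\delta_x+s\delta_y$, and set $t=s=0$ after differentiating; subscripts denote derivatives. Then $\Xi=Z_\Lambda(z)$, and $\Xi_t=Z_{\Lambda\setminus B(x)}(z)$, since a particle at $x$ excludes $B(x)$. Applying $\partial_t$ to (1) gives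
$$\frac{\Xi_t}\Xi=\sum_n\frac{z^n}{n!}\int_{\Lambda^n}U_{n+1}(x,Y)\,dY .$$
At $z=-\lambda$, $(-\lambda)^nU_{n+1}=\lambda^n|U_{n+1}|$, so formally in $\lambda$
$$r_\Lambda(x)=\frac{Z_{\Lambda\setminus B(x)}(-\lambda)}{Z_\Lambda(-\lambda)}. \tag{9}$$
Applying $\partial_t\partial_s$ gives $\sum_n\frac{z^n}{n!}\int U_{n+2}(x,y,Y)\,dY=\Xi_{ts}/\Xi-\Xi_t\Xi_s/\Xi^2$. If $|x-y|<R$, every term of $\Xi_{ts}$ contains the factor $1-\zeta_{xy}=0$, so $\Xi_{ts}=0$. At $z=-\lambda$ we have $(-\lambda)^nU_{n+2}=-\lambda^n|U_{n+2}|$, hence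
$$\sum_{n\ge0}\frac{\lambda^n}{n!}\int_{\Lambda^n}|U_{n+2}(x,y,Y)|\,dY=r_\Lambda(x)\,r_\Lambda(y)\qquad\text{if }|x-y|<R. \tag{10}$$
All coefficients in (10) are non-negative, so it holds numerically in $[0,\infty]$ for $\lambda\ge0$. Applying it to $\Lambda\cap[-L,L]^d$ and letting $L\to\infty$, monotone convergence gives (10) for every measurable $\Lambda$, in particular for $\mathbb R^d$.

**Lemma 3.** $r'(\lambda)\ge r(\lambda)^2$ on $[0,\rho)$. Hence $\rho\le1$, and
$$r(\lambda)\le\frac1{\rho-\lambda}\qquad(0\le\lambda<\rho). \tag{11}$$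

*Proof.* Differentiating (7) and keeping only $y\in B(0)$, by (10)
$$r'(\lambda)=\int dy\sum_{n\ge0}\frac{\lambda^n}{n!}\int|U_{n+2}(0,y,Y)|\,dY\ \ge\ \int_{B(0)}r^2\,dy=r^2 .$$
So $(1/r)'\le-1$, and for $\lambda<\lambda'<\rho$ we get $\lambda'-\lambda\le\frac1{r(\lambda)}-\frac1{r(\lambda')}\le\frac1{r(\lambda)}$. For $\lambda=0$, where $r=1$, this says $\lambda'\le1$, so $\rho\le1$. Letting $\lambda'\uparrow\rho$ gives (11). $\square$

## 7. Proof of Theorem 1

**Upper bound.** Suppose $\limsup_d\rho_d>1/e$. Then there are $\varepsilon>0$ and infinitely many $d$ with $\rho_d\ge\frac1e+2\varepsilon$. Put $\lambda=\frac1e+\varepsilon$. For these $d$ and every $N$ with $\binom{N+1}2a_d\le1$, (11) and Lemma 2 give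
$$\frac1\varepsilon\ge\frac1{\rho_d-\lambda}\ge r(\lambda)\ge\sum_{n\le N}c_n\lambda^n\ge\Big(1-\binom{N+1}2a_d\Big)\sum_{n\le N}T_n\lambda^n .$$
Fix $N$ and let $d\to\infty$ along these dimensions. By (5) $a_d\to0$, so $\sum_{n\le N}T_n\lambda^n\le1/\varepsilon$ for every $N$. But by (8) the terms are of order $(e\lambda)^nn^{-3/2}$ with $e\lambda>1$, so the partial sums are unbounded. This is a contradiction, so $\limsup_d\rho_d\le1/e$.

**Lower bound.** $\rho_d\ge1/e$ for all $d$ by (8). Hence $\rho_d\to1/e$. $\square$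

## 8. The recursion $\log r_\Lambda(x)=q_\Lambda(B(x))$

For Theorem 2 we need an equation for $r$, not only an inequality. It comes from removing the points of a ball one at a time, ordered by the first coordinate.

**Definition 6.** For bounded measurable $S$ put $S_y=\{v\in S:v^{(1)}<y^{(1)}\}$, where $v^{(1)}$ is the first coordinate of $v$. For measurable $\Lambda$ let
$$q_\Lambda(S)=\lambda\int_{S\cap\Lambda}r_{\Lambda\setminus S_y}(y)\,dy. \tag{12}$$

*Example.* Let $\Lambda$ have diameter less than $R$ and $\Lambda\subset B(x)=S$. Write $h=|\Lambda\setminus S_y|$. As $y$ runs through $\Lambda$, $h$ is uniformly distributed on $[0,|\Lambda|]$ with total mass $|\Lambda|$, so by the example after Definition 5, for $\lambda|\Lambda|<1$, $q_\Lambda(S)=\int_0^{|\Lambda|}\frac{\lambda\,dh}{1-\lambda h}=-\log(1-\lambda|\Lambda|)=\log r_\Lambda(x)$.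

**Lemma 4.** For all measurable $\Lambda$, bounded measurable $S,T$ and $0\le\lambda<\rho$, all quantities being finite,
$$\log r_\Lambda(x)=q_\Lambda(B(x)),\qquad q_\Lambda(S\cup T)=q_\Lambda(S)+q_{\Lambda\setminus S}(T). \tag{13}$$
The identity $r_\Lambda(x)=\exp q_\Lambda(B(x))$ also holds coefficientwise in $\lambda$.

*Proof.* First let $\Lambda$ be bounded. By (1) at $z=-\lambda$, formally,
$$\log Z_\Lambda-\log Z_{\Lambda\setminus S}=\sum_n\frac{(-\lambda)^n}{n!}\int_{\Lambda^n}\mathbf 1\{\text{some }y_i\in S\}\,U_n .$$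
Distinguish the point $y$ of $S$ with the smallest first coordinate. It is almost everywhere unique, and the $n$ possible indices contribute equally. Up to a null set, the other points then range exactly over $\Lambda\setminus S_y$. The right side becomes
$$-\lambda\int_{S\cap\Lambda}dy\sum_{m\ge0}\frac{(-\lambda)^m}{m!}\int_{(\Lambda\setminus S_y)^m}U_{m+1}(y,Y)\,dY=-\lambda\int_{S\cap\Lambda}r_{\Lambda\setminus S_y}(y)\,dy .$$
So $q_\Lambda(S)=\log Z_{\Lambda\setminus S}(-\lambda)-\log Z_\Lambda(-\lambda)$ formally. The second identity in (13) is then immediate, and the first is (9).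

The coefficients of $q_\Lambda(S)$ are non-negative and nondecreasing in $\Lambda$, since those of $r_\Lambda$ are. For general $\Lambda$ apply the identities $r_\Lambda(x)=\exp q_\Lambda(B(x))$ and $q_\Lambda(S\cup T)=q_\Lambda(S)+q_{\Lambda\setminus S}(T)$ to $\Lambda\cap[-L,L]^d$ and let $L\to\infty$; each coefficient converges monotonically to a finite limit. Identities between series with non-negative coefficients hold numerically, and for $\lambda<\rho$ everything is finite because $q_\Lambda(S)\le\lambda|S|r(\lambda)$. $\square$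

**The parameter $u$.** Let $u=u(\lambda)=\lambda r(\lambda)$. It is continuous and strictly increasing on $[0,\rho)$ with $u(0)=0$. By (13) and $r_\Lambda\le r$ we have $\log r=\lambda\int_{B(0)}r_{(B(0)_y)^c}(y)\,dy\le u$, where $^c$ is the complement in $\mathbb R^d$. Equivalently, for $\lambda>0$,
$$\log\lambda=\log u-\log r\ge\log u-u. \tag{14}$$
This shows the plan. Write $\log\lambda=\log u-u+(u-\log r)$. If the deficit $u-\log r$ vanished, then $\lambda=ue^{-u}$, whose maximum is $1/e$, at $u=1$. We shall show that the deficit is $\frac a2u^2$ up to a smaller error. Near $u=1$ this turns $-1$ into $-1+\frac a2$.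

## 9. The correlation function $g$

The deficit measures how much removing a region changes $r$. This section bounds the effect of removing one ball. Throughout, $0\le\lambda<\rho$.

**Definition 7.** Let
$$\delta_\Lambda(w,y)=r_\Lambda(w)-r_{\Lambda\setminus B(y)}(w)=\sum_n\frac{\lambda^n}{n!}\int_{\Lambda^n}\mathbf 1\{\text{some }Y_i\in B(y)\}\,|U_{n+1}(w,Y)|\,dY ,$$
and $g(w-y)=\lambda\,\delta_{\mathbb R^d}(w,y)$.

*Example.* The lowest-order term of $g(w-y)$ is $\lambda\cdot\lambda\,|B(w)\cap B(y)|=\lambda^2f_2(w-y)$.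

From the series, $\delta_\Lambda\ge0$ and $\delta_\Lambda$ is nondecreasing in $\Lambda$. By invariance under translations and $x\mapsto-x$, $g$ is well defined and even. Bounding the indicator by $\sum_i\mathbf 1\{Y_i\in B(y)\}$ and integrating over $y$,
$$\|g\|_1\le\lambda\sum_nnc_n\lambda^n=\lambda^2r'(\lambda)<\infty. \tag{15}$$

**Lemma 5.** $g\le u^2f_2+u\,f*g$. Hence for all $m\ge1$
$$g\le\sum_{k=1}^mu^{k+1}f_{k+1}+u^mf_m*g, \tag{16}$$
and for $j\in\{2,3\}$
$$\int f_j\,g\le b\sum_{k=1}^mu^{k+1}+u^m\|f_m\|_\infty\|g\|_1. \tag{17}$$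

*Proof.* Apply (13) with $\Lambda=\mathbb R^d$ and with $\Lambda=B(y)^c$, both times removing $B(w)$, and split $B(w)$ into the parts inside and outside $B(y)$:
$$\log r-\log r_{B(y)^c}(w)=\lambda\int_{B(w)\cap B(y)}r_{(B(w)_v)^c}(v)\,dv+\lambda\int_{B(w)\setminus B(y)}\delta_{(B(w)_v)^c}(v,y)\,dv .$$
The first integral contributes at most $\lambda rf_2(w-y)=uf_2(w-y)$. The second contributes at most $\int_{B(w)}g(v-y)\,dv=(f*g)(w-y)$, because $\delta$ is monotone in $\Lambda$. Let $t$ be the left side. Then $g(w-y)=\lambda r(1-e^{-t})\le ut$, which is the first claim. Inserting it into itself $m-1$ times gives (16).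

For (17) multiply (16) by $f_j$ and integrate. Since $\int f_jf_{k+1}=f_{j+k+1}(0)$ with $j+k+1\ge4$, (6) bounds it by $b$. The last term is at most $u^m\|f_m*g\|_\infty\le u^m\|f_m\|_\infty\|g\|_1$, as $f_j$ is a probability density. $\square$

Here the obvious way to finish fails. One would like to close the inequality $g\le u^2f_2+uf*g$ by integrating it, which gives $(1-u)\|g\|_1\le u^2$. This is useful for $u<1$ and says nothing for $u\ge1$, while for an upper bound on $\rho$ we do not know that $u<1$ near $\rho$. The way out is to stop the iteration after $m$ steps. The remainder contains $\|f_m\|_\infty$, which for large fixed $m$ decays in $d$ at a rate of our choice, and $\|g\|_1$, which by (15) and (11) grows only like an inverse power of $1-\lambda/\rho$. We stay at an exponentially small relative distance from $\rho$, and $\|f_m\|_\infty$ wins.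

**Lemma 6.** There is an absolute constant $C$ such that $\|f_m\|_\infty\le(C\sqrt d)^{m-1}(e/m)^{d/2}$ for all $m,d\ge1$.

*Proof.* Compare with a Gaussian. We have $f\le e^{d/2}\gamma$ with $\gamma(x)=e^{-d|x|^2/(2R^2)}$. Let $I=\int\gamma=(2\pi R^2/d)^{d/2}$. Since $R^d=1/v_d=\Gamma(\frac d2+1)\pi^{-d/2}$, Stirling gives
$$I=(2/d)^{d/2}\,\Gamma(\tfrac d2+1)\le C\sqrt d\,e^{-d/2}.$$
Now $\gamma/I$ is the centered Gaussian density with covariance $\frac{R^2}d\mathrm{Id}$, so $(\gamma/I)^{*m}$ has covariance $\frac{mR^2}d\mathrm{Id}$ and maximum $(2\pi mR^2/d)^{-d/2}=I^{-1}m^{-d/2}$. Therefore $\|\gamma^{*m}\|_\infty=I^{m-1}m^{-d/2}$ and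
$$\|f_m\|_\infty\le e^{dm/2}I^{m-1}m^{-d/2}\le(C\sqrt d)^{m-1}(e/m)^{d/2}.\qquad\square$$

**Choice of parameters.** From here on $m=30$, and
$$\eta=(3/4)^d=(9/16)^{d/2},\qquad e_d=d\,(16/27)^{d/2},$$
while $K$ denotes absolute constants that may change from line to line, and $d$ is large. Since $\eta^{-2}=(256/81)^{d/2}$ and $\frac e{30}\cdot\frac{256}{81}<0.29<\frac{16}{27}$, Lemma 6 gives
$$\|f_{30}\|_\infty\,\eta^{-2}\le Ke_d. \tag{18}$$
Also $b$, $\eta$ and $a^2$ are at most $Ke_d$. For $b$ this is (5). For $\eta$ use $\frac9{16}<\frac{16}{27}$. For $a^2$ use $a^2\le d^2(3/4)^{d-1}=\frac43d^2(9/16)^{d/2}$ and the same inequality.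

## 10. The deficit $u-\log r$ is close to $\frac a2u^2$

**Deficit as an integral.** For $y\in B(0)$ let $A_y=\{v\in B(0):v^{(1)}<y^{(1)}\}$ and $t_y=\log r-\log r_{A_y^c}(y)\ge0$. By (13), $\log r=\lambda\int_{B(0)}r_{A_y^c}(y)\,dy=u\int_{B(0)}e^{-t_y}dy$, so
$$u-\log r=u\int_{B(0)}(1-e^{-t_y})\,dy. \tag{19}$$

**Formula for $t_y$.** Here we express the effect of removing $A_y$ on a particle at $y$ through the effect of removing $B(y)$ on the particles of $A_y$. Compute $q_{\mathbb R^d}(A_y\cup B(y))$ in two ways by (13):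
$$q_{\mathbb R^d}(A_y)+\log r_{A_y^c}(y)=q_{\mathbb R^d}(A_y\cup B(y))=\log r+q_{B(y)^c}(A_y).$$
So $t_y=q_{\mathbb R^d}(A_y)-q_{B(y)^c}(A_y)$. For $w\in A_y$ we have $(A_y)_w=A_w$, because $w^{(1)}<y^{(1)}$. Splitting $A_y$ into its parts inside and outside $B(y)$,
$$t_y=\beta_y+\lambda\int_{A_y\setminus B(y)}\delta_{A_w^c}(w,y)\,dw,\qquad\beta_y=\lambda\int_{A_y\cap B(y)}r_{A_w^c}(w)\,dw. \tag{20}$$

**Upper bound.** By (20), $t_y\le u|A_y\cap B(y)|+\int_{A_y}g(w-y)\,dw$. The pairs $(w,y)\in B(0)^2$ with $|w-y|<R$ have measure $a$, and half of them have $w^{(1)}<y^{(1)}$, so $\int_{B(0)}|A_y\cap B(y)|\,dy=\frac a2$. As $g$ is even and $f_2$ is the density of the difference of two uniform points of $B(0)$, likewise $\int_{B(0)}\int_{A_y}g(w-y)\,dw\,dy=\frac12\int f_2g$. With $1-e^{-t}\le t$ in (19),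
$$u-\log r\le\frac a2u^2+\frac u2\int f_2\,g. \tag{21}$$

**Lower bound.** We have $t_y\ge\beta_y$, and $0\le\beta_y\le u|B(0)\cap B(y)|=uf_2(y)$. Since $1-e^{-\beta}\ge\beta-\frac12\beta^2$ for $\beta\ge0$, (19) gives
$$u-\log r\ge u\int_{B(0)}\big(\beta_y-\tfrac12\beta_y^2\big)\,dy,\qquad\int_{B(0)}\beta_y^2\,dy\le u^2b .$$
To bound $\int\beta_y$ from below use $r_{A_w^c}(w)=re^{-t_w}\ge r(1-t_w)$:
$$\int_{B(0)}\beta_y\,dy\ge u\int_{B(0)}\int_{A_y\cap B(y)}(1-t_w)\,dw\,dy\ge\frac{ua}2-u\int_{B(0)}t_wf_2(w)\,dw ,$$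
because for fixed $w$ the set of $y\in B(0)$ with $|y-w|<R$ has measure $f_2(w)$. From (20), $t_w\le uf_2(w)+(f*g)(w)$, hence $\int_{B(0)}t_wf_2(w)\,dw\le u\int f_2^2+\int f_2\,(f*g)=ub+\int f_3g$. Altogether
$$u-\log r\ge\frac a2u^2-u^2\Big(ub+\int f_3\,g\Big)-\frac{u^3b}2. \tag{22}$$

## 11. The upper bound $\log\rho\le-1+\frac a2+Ke_d$

**Control of $\|g\|_1$ close to $\rho$.** Let $0<\lambda\le\lambda_0:=\rho(1-\eta)$ with $u(\lambda)\le2$, and put $\lambda'=\frac{\lambda+\rho}2$. As $r$ is convex, (11) gives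
$$r'(\lambda)\le\frac{r(\lambda')}{\lambda'-\lambda}\le\frac2{\rho-\lambda}\cdot\frac2{\rho-\lambda}\le\frac4{\rho^2\eta^2},$$
so $\|g\|_1\le\lambda^2r'(\lambda)\le4\eta^{-2}$ by (15). Now (17) with $m=30$ and $u\le2$, together with (18) and $b\le Ke_d$, gives $\int f_2g\le Ke_d$. By (21),
$$\log\lambda=\log u-u+(u-\log r)\le\log u-u+\frac a2u^2+Ke_d. \tag{23}$$

**Claim: $u(\lambda_0)\le2$ for large $d$.** This removes the assumption $u\le2$. If it fails, continuity and monotonicity give $\lambda_1<\lambda_2<\lambda_0$ with $u(\lambda_1)=1$ and $u(\lambda_2)=2$. By (14), $\log\lambda_1\ge-1$. By (23), $\log\lambda_2\le\log2-2+2a+Ke_d<-1$ for large $d$, since $\log2-2<-1.3$. This contradicts $\lambda_1<\lambda_2$.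

**Maximization.** Now (23) holds at $\lambda_0$, with $u=u(\lambda_0)\in(0,2]$. The function $\log u-u$ has value $-1$ and derivative $0$ at $u=1$, and second derivative $-u^{-2}\le-\frac14$ on $(0,2]$, so $\log u-u\le-1-\frac18(u-1)^2$. Also $\frac a2u^2=\frac a2+\frac a2(u-1)(u+1)\le\frac a2+\frac{3a}2|u-1|$. Since $\max_{x\ge0}\big(\frac{3a}2x-\frac18x^2\big)=\frac92a^2$, attained at $x=6a$,
$$\log\rho=\log\lambda_0-\log(1-\eta)\le-\log(1-\eta)-1+\frac a2+\frac92a^2+Ke_d\le-1+\frac a2+Ke_d, \tag{24}$$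
using that $a^2$ and $\eta$ are at most $Ke_d$.

## 12. Reaching $u=1$, and the lower bound $\log\rho\ge-1+\frac a2-Ke_d$

For the lower bound we want to evaluate $\log\lambda$ at a point with $u$ just below $1$. We must know that $u$ gets that far before $\lambda$ reaches $\rho$.

**Lemma 7.** $u^*:=\lim_{\lambda\uparrow\rho}u(\lambda)\ge1$.

*Proof.* Suppose $u^*<1$. The idea is that the recursion (13) is then a contraction near $\lambda=\rho$, so the series would converge beyond $\rho$.

By monotone convergence $r^*:=\sum c_n\rho^n<\infty$ and $\rho r^*=u^*$. The identity $\log r_\Lambda(x)=q_\Lambda(B(x))$ also holds at $\lambda=\rho$, since it holds coefficientwise and $r_\Lambda(x)\le r^*$. Denote values at $\lambda=\rho$ by $r_\Lambda(x)|_\rho$ and $q_\Lambda(B(x))|_\rho$; the latter is at most $\rho r^*=u^*$. For $\varepsilon>0$ put $\lambda'=\rho(1+\varepsilon)$, let $P_{\Lambda,n}(x)$ be the sum of the terms of degree at most $n$ of the series $r_\Lambda(x)$, evaluated at $\lambda'$, and let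
$$D_n=\rho\,\sup_{\Lambda,x}\big(P_{\Lambda,n}(x)-r_\Lambda(x)|_\rho\big)^+ ,$$
where $\Lambda$ runs over all measurable sets. This is finite, since $P_{\Lambda,n}\le\sum_{k\le n}c_k\lambda'^k$. As $P_{\Lambda,0}=1\le r_\Lambda|_\rho$, $D_0=0$.

The terms of degree at most $n+1$ of $\exp\big(\lambda\int_{B(x)\cap\Lambda}r_{\Lambda\setminus B(x)_y}(y)\,dy\big)$ involve only terms of degree at most $n$ of the inner $r$. All coefficients being non-negative, and using $P_{\Lambda,n}\le r_\Lambda|_\rho+D_n/\rho$ for every $\Lambda$ and $|B(x)|=1$,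
$$P_{\Lambda,n+1}(x)\le\exp\Big(\lambda'\int_{B(x)\cap\Lambda}P_{\Lambda\setminus B(x)_y,n}(y)\,dy\Big)\le\exp\Big((1+\varepsilon)\,q_\Lambda(B(x))|_\rho+(1+\varepsilon)D_n\Big)\le r_\Lambda(x)|_\rho\;e^{\varepsilon u^*+(1+\varepsilon)D_n}.$$
Subtract $r_\Lambda(x)|_\rho\le r^*$ and multiply by $\rho$: $D_{n+1}\le\Phi_\varepsilon(D_n)$ with $\Phi_\varepsilon(D)=u^*\big(e^{\varepsilon u^*+(1+\varepsilon)D}-1\big)$, an increasing function of $D$. Since $\Phi_0(0)=0$ and $\Phi_0'(0)=u^*<1$, there is $\bar D>0$ with $\Phi_0(\bar D)<\bar D$, and by continuity $\Phi_\varepsilon(\bar D)<\bar D$ for some $\varepsilon>0$. Fix this $\varepsilon$. By induction $D_n\le\bar D$ for all $n$: indeed $D_0=0$, and $D_{n+1}\le\Phi_\varepsilon(D_n)\le\Phi_\varepsilon(\bar D)<\bar D$. Hence all partial sums of $\sum c_n\lambda'^n$ are at most $r^*+\bar D/\rho$, and the series converges at $\lambda'>\rho$. This is a contradiction. $\square$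

**Evaluation at $u=1-\eta$.** By Lemma 7 and continuity choose $\lambda<\rho$ with $u(\lambda)=1-\eta$. Now $u<1$, so integrating (16) with $m=1$ does help: $\|g\|_1\le u^2+u\|g\|_1$, with $\|g\|_1<\infty$, gives $\|g\|_1\le\frac{u^2}{1-u}\le\eta^{-1}$. By (17) with $j=3$, $m=30$, and (18), $\int f_3g\le30b+\|f_{30}\|_\infty\eta^{-1}\le Ke_d$. So (22) gives $u-\log r\ge\frac a2u^2-Ke_d$. For $\eta\le\frac12$ we have $\log(1-\eta)\ge-\eta-\eta^2$, hence $\log u-u\ge-1-\eta^2$. With $u^2\ge1-2\eta$,
$$\log\rho>\log\lambda=\log u-u+(u-\log r)\ge-1-\eta^2+\frac a2(1-2\eta)-Ke_d\ge-1+\frac a2-Ke_d, \tag{25}$$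
since $\eta^2$ and $a\eta$ are at most $\eta\le Ke_d$.

**Conclusion of the proof of Theorem 2.** By (24) and (25), $\log\rho_d=-1+\frac{a_d}2+O(e_d)$ as $d\to\infty$ in the normalization $v_dR^d=1$. Exponentiating, and using $a_d^2=O(e_d)$,
$$\rho_dv_dR^d=\frac1e\Big(1+\frac{a_d}2+O\big(d\,(16/27)^{d/2}\big)\Big),$$
which is (4). Formula (3) was proved in Section 3, and since $16/27<3/4$ the error is negligible against $a_d$. So $e\rho_dv_dR^d-1\sim\frac{a_d}2\sim\frac{3\sqrt3}{2\sqrt{2\pi d}}(3/4)^{d/2}$. $\square$
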